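# Contracting the group of plane homeomorphisms that fix a closed connected set

## 1. Alexander's trick on the disk

Let $\mathrm{Homeo}(\mathbb R^2)$ carry the topology of uniform convergence on compact subsets. For a closed set $F\subset\mathbb R^2$, let $\mathrm{Homeo}^+(\mathbb R^2,F)$ be the subspace of the orientation-preserving homeomorphisms that fix every point of $F$. We ask for which $F$ this space is contractible, and begin with a set for which the answer is a short computation.

Write $\mathbb D$ for the open unit disk of $\mathbb C=\mathbb R^2$, and take $F=\mathbb C\setminus\mathbb D$. A map $f\in G=\mathrm{Homeo}^+(\mathbb R^2,F)$ is the identity for $|z|\ge1$ and maps $\mathbb D$ onto $\mathbb D$. All elements of $G$ agree outside $\overline{\mathbb D}$, so the topology of $G$ is given by $\sup_z|f(z)-h(z)|$. For $t\in(0,1]$ put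
$$f_t(z)=t\,f(z/t)\quad(|z|\le t),\qquad f_t(z)=z\quad(|z|\ge t),\qquad f_0=\mathrm{id}. \tag{1}$$

The two formulas agree on $|z|=t$, because $f$ fixes the unit circle. So $f_t$ is continuous. It is bijective with inverse $(f^{-1})_t$, it fixes $F$, and it preserves orientation because it is the identity on a nonempty open set. Clearly $f_1=f$, $\mathrm{id}_t=\mathrm{id}$ and $(fh)_t=f_th_t$. There remain two continuity statements.

* In $f$, uniformly in $t$: directly from (1), $\sup|f_t-h_t|=t\sup|f-h|\le\sup|f-h|$.
* In $t$, for fixed $f$: the map $(t,z)\mapsto f_t(z)$ is continuous on the compact set $[0,1]\times\overline{\mathbb D}$, by pasting for $t>0$, and at $t=0$ because $|f_t(z)-z|\le2t$. A continuous function on a compact set is uniformly continuous, so $t_n\to t$ implies $\sup|f_{t_n}-f_t|\to0$.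

If $f_n\to f$ and $t_n\to t$, the two statements give
$$\sup|(f_n)_{t_n}-f_t|\le\sup|f_n-f|+\sup|f_{t_n}-f_t|\to0 .$$
So $(f,t)\mapsto f_t$ is jointly continuous, and $G$ is contractible.

What changes when $F$ is an arbitrary closed connected set?

## 2. From the disk to an arbitrary closed connected set

François Béguin, Sylvain Crovisier and Frédéric Le Roux, "Fixed point sets of isotopies on surfaces", arXiv:1610.00686 (2016), is the source of the following conjecture: for every closed connected $F\subset\mathbb R^2$ with more than one point, $\mathrm{Homeo}^+(\mathbb R^2,F)$ is contractible. The conjecture is true, in the following form.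

**Theorem 1.** Let $F\subset\mathbb R^2$ be closed and connected, with more than one point, and let $G=\mathrm{Homeo}^+(\mathbb R^2,F)$. There is a continuous map $H:G\times[0,1]\to G$, $H(f,t)=f_t$, with
$$f_1=f,\qquad f_0=\mathrm{id},\qquad \mathrm{id}_t=\mathrm{id},\qquad (fh)_t=f_th_t .$$
So $G$ strongly deformation retracts to $\{\mathrm{id}\}$, through group endomorphisms; in particular $G$ is contractible.

One known fact is used as an input: for every closed connected $F$, the space $\mathrm{Homeo}^+(\mathbb R^2,F)$ is arcwise connected.

**Remark (the hypothesis is needed).** Suppose $F$ is empty or a point. Let $z_0$ be the point of $F$ (or any point if $F=\emptyset$), and let $z_1\ne z_0$. The map $f\mapsto\frac{f(z_1)-f(z_0)}{|f(z_1)-f(z_0)|}\in S^1$ is continuous on $\mathrm{Homeo}^+(\mathbb R^2,F)$, and it sends the loop of rotations about $z_0$ to a loop of degree $1$. Hence that loop of rotations is not null-homotopic, and the space is not contractible.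

The sensible first attempt is to transport Section 1 to each complementary component. View $F$ in the sphere $S^2=\mathbb C\cup\{\infty\}$. For each component $U$ of the complement, choose a homeomorphism $\varphi_U:\mathbb D\to U$, set $g=\varphi_U^{-1}f\varphi_U$, form $g_t$ by formula (1), and define
$$f_t=\varphi_U\,g_t\,\varphi_U^{-1}\ \text{ on each } U,\qquad f_t=\mathrm{id}\ \text{ elsewhere}. \tag{2}$$
The algebraic identities of Theorem 1 are immediate. Three examples show what can go wrong with continuity.

**Example A (a slit; the role of orientation).** Let $F=[-1,1]$. The map $\varphi(z)=\frac12(z+\frac1z)$ is a conformal bijection of $\mathbb D$ onto $U=S^2\setminus[-1,1]$, with $\varphi(0)=\infty$. The reflection $f(z)=\bar z$ fixes $F$ pointwise, and $g(z)=\bar z$, since $\varphi(\bar z)=\overline{\varphi(z)}$. This $g$ does not extend by the identity to the unit circle, so the two formulas in (1) do not match on $|z|=t$. Of course $f$ reverses orientation, so $f\notin G$. But the boundary values of $\varphi$ do not exclude this behavior: $e^{i\theta}$ and $e^{-i\theta}$ have the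 same image $\cos\theta\in F$, so "$f$ fixes $\cos\theta$" does not tell us which of the two points $g$ tends to. For $f\in G$ we will have to prove that $g$ does not exchange the two sides.

**Example B (a comb; no boundary values).** Let $F=([0,1]\times\{0\})\cup(\{0\}\times[0,1])\cup\bigcup_{n\ge1}\{1/n\}\times[0,1]$. Its complement $U$ in $S^2$ is connected, since from any point between two teeth one can leave vertically upward, and $\partial U=F$. A Riemann map $\varphi:\mathbb D\to U$ has no continuous extension to $\overline{\mathbb D}$. Such an extension would map $\partial\mathbb D$ onto $\partial U=F$, and a Hausdorff continuous image of a circle is locally connected. But $F$ is not locally connected at $(0,\frac12)$. So we cannot argue with boundary values of $\varphi$. What we need is weaker: $g=\varphi^{-1}f\varphi$ should extend.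

**Example C (thin strips; bad parametrizations).** Let $F$ be the union of $\{0\}\times[0,1]$, all $\{1/n\}\times[0,1]$ with $n\ge1$, and $[0,1]\times\{0,1\}$. The bounded complementary components are the rectangles $R_n=(\frac1{n+1},\frac1n)\times(0,1)$. Choose a closed round disk $\Delta_n\subset R_n$ centered at height $\frac12$. Its radius is less than $\frac1{2n(n+1)}\le\frac14$, and its diameter is less than $\frac1n$. Choose distinct points $x_n,y_n$ in its interior. Let $f$ be the identity outside $\bigcup_n\Delta_n$ and, on $\Delta_n$, a homeomorphism that fixes $\partial\Delta_n$ pointwise and sends $x_n$ to $y_n$. The displacement on $R_n$ is at most $\frac1n$, and $f$ is the identity near $\partial R_n$, so $f$ is a homeomorphism; it lies in $G$.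

Homeomorphisms of an open disk act transitively on ordered $4$-tuples of distinct points. So there is a homeomorphism $\varphi_n:\mathbb D\to R_n$ with
$$\varphi_n(\tfrac12)=x_n,\quad\varphi_n(-\tfrac12)=y_n,\quad\varphi_n(\tfrac14)=(a_n,\tfrac1{10}),\quad\varphi_n(-\tfrac14)=(a_n,\tfrac9{10}),$$
where $a_n$ is the midpoint of $(\frac1{n+1},\frac1n)$. Then $g(\frac12)=-\frac12$, so $g_{1/2}(\frac14)=\frac12g(\frac12)=-\frac14$, and $f_{1/2}$ maps $(a_n,\frac1{10})$ to $(a_n,\frac9{10})$ for every $n$. Since $(a_n,\frac1{10})\to(0,\frac1{10})\in F$, the map $f_{1/2}$ is not continuous. Here each $g$ does extend by the identity. What fails is uniformity over infinitely many components: $\varphi_n(\pm\frac12)$ are very close, but after shrinking the parameter radially by $\frac12$ they are far apart.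

So two things have to be proved for the right choice of $\varphi_U$. The right choice is a Riemann map: any conformal bijection will do, except that we normalize $\varphi_U(0)$ in the component of $\infty$ when $F$ is bounded.

1. Radial shrinking $\varphi(u)\mapsto\varphi(tu)$ keeps nearby points near, with one modulus for all components and all $t$ (Proposition 5).
2. For $f\in G$ the map $g$ extends to $\partial\mathbb D$ by the identity (Lemma 10).

## 3. The sphere and the complementary components

**Metric.** On $S^2=\mathbb C\cup\{\infty\}$ we use the chordal metric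
$$d(w,w')=\frac{2|w-w'|}{\sqrt{1+|w|^2}\sqrt{1+|w'|^2}},\qquad\|f-h\|=\sup_{z}d(f(z),h(z)).$$
This is the Euclidean metric of the unit sphere of $\mathbb R^3$; for instance $d(w,0)=2|w|/\sqrt{1+|w|^2}$ and $d(0,\infty)=2$. The spherical length of a curve (element $\frac{2|dw|}{1+|w|^2}$) is at least the chordal distance of its endpoints, and the total area of the sphere is $4\pi$. Open and closed chordal balls are denoted $B(x,r)$ and $\bar B(x,r)$. Each $f\in\mathrm{Homeo}(\mathbb R^2)$ is extended by $f(\infty)=\infty$.

The first step is to check that we may work with $\|\cdot\|$.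

**Lemma 2.** For $f_n,f\in\mathrm{Homeo}(\mathbb R^2)$: $f_n\to f$ uniformly on compact subsets of $\mathbb R^2$ if and only if $\|f_n-f\|\to0$. Both topologies are metrizable, so they coincide.

*Proof.* Let $B_S$ be the open Euclidean disk of radius $S$ about $0$.

Suppose $\|f_n-f\|\to0$, and let $C\subset\mathbb R^2$ be compact, with $f(C)\subset\overline{B_R}$. The chordal distance $c$ between $\overline{B_R}$ and $\{|w|\ge R+1\}\cup\{\infty\}$ is positive. Once $\|f_n-f\|<c$, we have $f_n(C)\subset B_{R+1}$. On $B_{R+1}$ we have $|w-w'|\le\frac{1+(R+1)^2}2d(w,w')$. So $f_n\to f$ uniformly on $C$.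

Conversely, let $f_n\to f$ uniformly on compact sets. Given $R$, choose $S$ with $f(B_S)\supset\overline{B_{R+1}}$, which is possible because $f^{-1}(\overline{B_{R+1}})$ is compact. For large $n$ we have $|f_n-f|<\frac12$ on $\overline{B_S}$. By injectivity $|f|>R+1$ on $\partial B_S$, so $|f-w|\ge1$ there for every $|w|\le R$. Hence the straight-line homotopy from $f|_{\partial B_S}$ to $f_n|_{\partial B_S}$ avoids $w$, and the degrees of these two curves about $w$ agree. The degree for $f$ is $\pm1$, because $f$ is a homeomorphism and $w\in f(B_S)$. If $w\notin f_n(\overline{B_S})$, the degree of $f_n|_{\partial B_S}$ would be $0$; and $w\notin f_n(\partial B_S)$, since there $|f_n-w|\ge\frac12$. So $w\in f_n(B_S)$. Thus $f_n(B_S)\supset\overline{B_R}$, and by injectivity $|f_n(z)|>R$ for $|z|\ge S$; also $|f(z)|>R$ there. For $|z|\ge S$ this gives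
$$d(f_n(z),f(z))\le d(f_n(z),\infty)+d(\infty,f(z))\le\frac4{\sqrt{1+R^2}}.$$
On $\overline{B_S}$ we have $d(f_n,f)\le2|f_n-f|\to0$ uniformly. Since $R$ is arbitrary, $\|f_n-f\|\to0$. $\square$

**The set $K$.** If $F$ is unbounded, put $K=F\cup\{\infty\}$ and $P=\emptyset$. If $F$ is bounded, put $K=F$ and $P=\{\infty\}$. In the first case $K$ is the closure of $F$ in $S^2$, so in both cases $K$ is compact and connected with more than one point. In particular $K$ is infinite. Put $\kappa=\operatorname{diam}K\in(0,2]$. For instance, $F=[-1,1]$ gives $K=[-1,1]$, $P=\{\infty\}$ and $\kappa=d(-1,1)=2$.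

Let $G_K$ be the group of orientation-preserving homeomorphisms of $S^2$ that fix $K$ pointwise, with the metric $\|\cdot\|$. Then $G=\mathrm{Homeo}^+(\mathbb R^2,F)$ is the subgroup of those elements of $G_K$ that fix $P$ pointwise. If $K=S^2$ then $G=\{\mathrm{id}\}$ and Theorem 1 is trivial; from now on $K\ne S^2$. The arcwise connectedness recalled in Section 2, with Lemma 2, gives:
$$\text{every } f\in G \text{ is joined to } \mathrm{id} \text{ by a continuous path } (f_s)_{s\in[0,1]} \text{ in } G_K,\quad f_0=\mathrm{id},\ f_1=f. \tag{3}$$
The letter $s$ is used for such a path. It is not the deformation $f_t$ of Theorem 1.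

**Components.** "Component" means a component $U$ of $S^2\setminus K$. Since $K$ is connected with more than one point, $U$ is simply connected and omits more than one point, so the Riemann mapping theorem gives a conformal bijection $\mathbb D\to U$. For every $U$ we fix one, $\varphi=\varphi_U$, with $\varphi_U(0)=\infty$ if $P=\{\infty\}$ and $\infty\in U$.

Since $\partial U\subset K$, for every $\varepsilon>0$ the set $\{x\in U:d(x,K)\ge\varepsilon\}$ is compact: a limit of points of this set lies in $\overline U$ and at distance $\ge\varepsilon$ from $K$, hence in $U$. Its preimage under $\varphi$ is compact in $\mathbb D$. Hence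
$$d(\varphi(z),K)\to0\quad\text{as }|z|\to1 . \tag{4}$$

**Components are preserved.** For a path as in (3), $f_s(U)=U$ for all $s$ and all $U$; in particular $f(U)=U$ for all $f\in G$. Indeed, for $z\in U$, $s\mapsto f_s(z)$ is a path in $S^2\setminus K$ starting at $z$, so $f_s(U)\subset U$ for every component. Since $f_s$ is bijective on $S^2\setminus K$, equality holds.

## 4. A length–area estimate

Suppose a conformal map $\psi:\mathbb D\to U$ squeezes a connected set $E$ of definite size into a tiny ball about $q$. Look at the circles about $q$ of intermediate radius $\tau$. If $\psi(0)$ lies outside such a circle, its preimage must separate $E$ from $0$ in $\mathbb D$, unless it fails to do so because all of $K$ lies within distance $\tau$ of $q$. A separating set has length at least comparable to the size of $E$, and too many long level sets would use up more than the area of $\mathbb D$. So $\psi(0)$ must be close to $q$. The constants depend on $U$ only through $\kappa$.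

**Lemma 3.** Let $\psi:\mathbb D\to U$ be a conformal bijection onto a component, $E\subset\mathbb D$ connected containing two points at Euclidean distance $\ge s>0$, $q\in S^2$, $0<\delta\le1$ and $\psi(E)\subset\bar B(q,\delta)$. If $\delta e^{32\pi^2/s^2}<\kappa/4$, then $d(\psi(0),q)\le2\delta e^{32\pi^2/s^2}$.

*Proof.* **Step 1: normalization.** We replace chordal radii by Euclidean ones. Rotate $S^2$ so that $q=0$. For $\rho<2$, the chordal ball of radius $\rho$ about $0$ is $\{|w|<\tau\}$ with $\rho=2\tau/\sqrt{1+\tau^2}$, that is, $\tau=\rho/\sqrt{4-\rho^2}\ge\rho/2$. Let $\tau_0$ and $\tau_*$ correspond to $\rho=\delta$ and $\rho=\kappa/2\le1$. Then $0<\tau_0\le\delta/\sqrt3\le\delta$ and $\tau_*\ge\kappa/4$. Put $\tau_1=\min(|\psi(0)|,\tau_*)$, with $|\infty|=\infty$. It is enough to show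
$$\tau_1\le\delta e^{32\pi^2/s^2}. \tag{5}$$
For then $\tau_1<\kappa/4\le\tau_*$, so $|\psi(0)|=\tau_1$, and $d(\psi(0),0)\le2|\psi(0)|\le2\delta e^{32\pi^2/s^2}$. If $\tau_1\le\tau_0$, then (5) holds, so assume $\tau_0<\tau_1$.

**Step 2: level sets.** For $\tau\in(\tau_0,\tau_1)$ let
$$\Omega=\psi^{-1}(\{|w|<\tau\}),\qquad\Lambda=\psi^{-1}(\{|w|=\tau\}),\qquad\ell(\tau)=\int_{U\cap\{|w|=\tau\}}|(\psi^{-1})'|\,|dw| .$$
The set $U\cap\{|w|=\tau\}$ is relatively open in the circle, so $\Lambda$ is a countable union of analytic arcs, of total length $\ell(\tau)\in[0,\infty]$. The function $\ell$ is measurable by Tonelli's theorem in polar coordinates. We have $E\subset\Omega$, because $\psi(E)\subset\{|w|\le\tau_0\}$, and $0\notin\Omega$, because $|\psi(0)|\ge\tau_1>\tau$. The boundary of $\Omega$ in $\mathbb D$ is contained in $\Lambda$. So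
$$\text{an open chord of }\mathbb D\text{ that meets }\Omega\text{ and misses }\Lambda\text{ lies in }\Omega. \tag{6}$$

**Step 3: $\ell(\tau)\ge s/4$.** We show that a short $\Lambda$ would allow us to surround $0$ by a rectangle with boundary in $\Omega$, and that this contradicts $\operatorname{diam}K=\kappa$. Suppose $\ell(\tau)<s/4$. Orthogonal projection does not increase length, so the projection of $\Lambda$ to any line has measure $<s/4$. Note that $s\le2$. Rotate $\mathbb D$ so that the two given points of $E$ differ by a real number. As $E$ is connected, its projection to the $x$-axis contains an interval $I\subset(-1,1)$ of length $s$. Let $I'$ be the middle half of $I$, of length $s/2$.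

* There is $x_0\in I'$ such that the chord $\{x=x_0\}$ misses $\Lambda$. It meets $E\subset\Omega$, since $x_0\in I$, so it lies in $\Omega$ by (6). As $0\notin\Omega$, $x_0\ne0$; rotating by $\pi$ if necessary, let $x_0>0$. The distance from $I'$ to the endpoints of $I$ is $s/4$, so $1-x_0\ge s/4$. The half-length of the chord is $\sqrt{1-x_0^2}\ge\sqrt{1-x_0}\ge\sqrt s/2$.
* As $s\le2$, $\sqrt s/2\ge s/4$. So there are $y_1\in(0,\sqrt s/2)$ and $y_2\in(-\sqrt s/2,0)$ whose horizontal chords miss $\Lambda$. They meet the chord $\{x=x_0\}$ in $\mathbb D$, because $|y_1|,|y_2|<\sqrt s/2\le\sqrt{1-x_0^2}$. So they meet $\Omega$, and lie in $\Omega$ by (6).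
* As $\frac12\ge s/4$, there is $x_1\in(-\frac12,0)$ whose vertical chord misses $\Lambda$. It meets the two horizontal chords inside $\mathbb D$, since $x_1^2+y_j^2<\frac14+\frac s4<1$. So it lies in $\Omega$.

The four corners of $[x_1,x_0]\times[y_2,y_1]$ lie in $\mathbb D$, hence so does the closed rectangle. Its boundary $Q$ lies in $\Omega$, and $0$ lies in the open rectangle $\operatorname{int}Q$.

The set $\psi(\operatorname{int}Q)$ is connected and open. It is also relatively closed in $S^2\setminus\psi(Q)$, because it is the compact set $\psi(Q\cup\operatorname{int}Q)$ minus $\psi(Q)$. So it is a component of $S^2\setminus\psi(Q)$, and it contains $\psi(0)$. The connected set $\{|w|\ge\tau\}\cup\{\infty\}$ contains $\psi(0)$ and misses $\psi(Q)\subset\{|w|<\tau\}$. So it lies in $\psi(\operatorname{int}Q)\subset U$. Hence $K\subset\{|w|<\tau\}$. As $\tau<\tau_*$, this is a chordal ball about $q$ of radius $\rho<\kappa/2$, so $\operatorname{diam}K\le2\rho<\kappa$, a contradiction.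

**Step 4: counting area.** By the Cauchy–Schwarz inequality,
$$\ell(\tau)^2\le2\pi\tau\int_{U\cap\{|w|=\tau\}}|(\psi^{-1})'|^2\,|dw| .$$
Divide by $2\pi\tau$ and integrate. In polar coordinates the right side becomes the area of $\psi^{-1}(U\cap\{\tau_0<|w|<\tau_1\})$, so
$$\int_{\tau_0}^{\tau_1}\frac{\ell(\tau)^2}{2\pi\tau}\,d\tau\le\operatorname{area}(\mathbb D)=\pi .$$
With Step 3, $\frac{s^2}{16}\log\frac{\tau_1}{\tau_0}\le2\pi^2$, so $\tau_1\le\tau_0e^{32\pi^2/s^2}\le\delta e^{32\pi^2/s^2}$. This is (5). $\square$

The first consequence concerns a single component. Let $J$ be an arc with endpoint $p\in K$ and $J\setminus\{p\}\subset U$. We say that $\varphi^{-1}(J\setminus\{p\})$ *lands* at $e\in\partial\mathbb D$ if $\varphi^{-1}(z)\to e$ as $J\ni z\to p$. In Example A, $\varphi(iy)=\frac i2(y-\frac1y)$ for $0<y<1$. So the vertical segment that reaches $0$ from below lands at $i$, and the one from above lands at $-i$: two arcs with the same endpoint $p$ can land at different points.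

**Corollary 4.** Let $E_n\subset\mathbb D$ be connected and nonempty with $\operatorname{diam}\varphi_U(E_n)\to0$ and $\operatorname{dist}(\varphi_U(E_n),K)\to0$. Then $\operatorname{diam}E_n\to0$. In particular, if $J$ is an arc with endpoint $p\in K$ and $J\setminus\{p\}\subset U$, then $\varphi_U^{-1}(J\setminus\{p\})$ lands at one point of $\partial\mathbb D$.

*Proof.* Otherwise there is $s>0$ such that, along a subsequence, $E_n$ contains two points at distance $\ge s$. Choose $q_n\in\varphi(E_n)$ and put $\delta_n=\operatorname{diam}\varphi(E_n)+\frac1n\to0$. For large $n$ of the subsequence Lemma 3 applies and gives $d(\varphi(0),q_n)\le2\delta_ne^{32\pi^2/s^2}\to0$. But $d(q_n,K)\le\operatorname{dist}(\varphi(E_n),K)+\operatorname{diam}\varphi(E_n)\to0$, so $d(\varphi(0),K)=0$. This contradicts $\varphi(0)\notin K$.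

For the second statement, let $T_n$ be the part of $J\setminus\{p\}$ after the parameter $1-\frac1n$, where $J$ is parametrized by $[0,1]$ with $p$ at $1$. The $T_n$ are connected and nested, $\operatorname{diam}T_n\to0$ and $\operatorname{dist}(T_n,K)=0$. So $\operatorname{diam}\varphi^{-1}(T_n)\to0$, and $\varphi^{-1}(z)$ converges as $z\to p$ along $J$. If the limit were a point of $\mathbb D$, its image would be $p$, and $p$ would lie in $U$. So the limit is on $\partial\mathbb D$. $\square$

## 5. Radial shrinking is uniformly controlled

Now we prove the statement that failed in Example C. There, with $E=\varphi_n^{-1}(\Delta_n)$, $u=\frac12$, $v=-\frac12$ and $t=\frac12$, we had $\operatorname{diam}\varphi_n(E)<\frac1n$ but $\varphi_n(tu)$ and $\varphi_n(tv)$ at Euclidean distance $\frac45$. For conformal maps this cannot happen.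

**Proposition 5.** For $\delta\ge0$ let $\omega(\delta)$ be the supremum of $d(\varphi(tu),\varphi(tv))$ over all conformal bijections $\varphi$ of $\mathbb D$ onto components, all $t\in[0,1]$, and all $u,v\in\mathbb D$ contained in a connected $E\subset\mathbb D$ with $\operatorname{diam}\varphi(E)\le\delta$. Then $\omega$ is nondecreasing, $\omega(0)=0$, and $\omega(\delta)\to0$ as $\delta\to0$.

The proof is a dichotomy. If $tu$ and $tv$ are close in the hyperbolic sense, normality of the family of all $\varphi$ suffices. If they are not, then seen from $tu$ the set $E$ is large, and Lemma 3 forces $\varphi(tu)$ to be near $\varphi(u)$; the same holds for $v$.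

*Proof.* Monotonicity is clear. If $\operatorname{diam}\varphi(E)=0$ then $E$ is a point by injectivity, so $u=v$ and $\omega(0)=0$. Let $\rho(z,z')=|z-z'|/|1-\bar zz'|$ and let $\varepsilon>0$.

**Step 1: hyperbolically close points.** We find a scale $\eta$ that works for all $\varphi$. Fix three points of $K$. By Montel's theorem the holomorphic maps from $\mathbb D$ to $S^2$ minus these points form a normal family with respect to $d$, hence a family equicontinuous at $0$. So there is $\eta\in(0,1)$ such that $|\zeta|<\eta$ implies $d(h(0),h(\zeta))<\varepsilon$ for all $h$ in the family. The family is invariant under precomposition by automorphisms of $\mathbb D$. Given $z,z'$, precompose $\varphi$ with the automorphism inverse to $x\mapsto\frac{x-z}{1-\bar zx}$; it sends $0$ to $z$ and a point of modulus $\rho(z,z')$ to $z'$. Hence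
$$\rho(z,z')<\eta\ \Longrightarrow\ d(\varphi(z),\varphi(z'))<\varepsilon\quad\text{for all }\varphi\text{ as in the statement}. \tag{7}$$

**Step 2: choice of $\delta$.** Put $s=\eta/2$ and let $0<\delta\le1$ satisfy $\delta e^{32\pi^2/s^2}<\kappa/4$ and $4\delta e^{32\pi^2/s^2}<\varepsilon$. Let $\varphi,t,u,v,E$ be as in the definition of $\omega(\delta)$. We show $d(\varphi(tu),\varphi(tv))<\varepsilon$; then $\omega(\delta)\le\varepsilon$, and the proposition follows by monotonicity. If $\rho(tu,tv)<\eta$, use (7). So let $\rho(tu,tv)\ge\eta$.

**Step 3: seen from $tu$, the points $u$ and $v$ are far apart.** Put $w=tu$ and $m(z)=\frac{z-w}{1-\bar wz}$. Expanding $(u-w)(1-\bar wv)-(v-w)(1-\bar wu)=(u-v)(1-|w|^2)$ gives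
$$|m(u)-m(v)|=\frac{|u-v|\,(1-|w|^2)}{|1-\bar wu|\,|1-\bar wv|}\ge\frac{|u-v|}{|1-t\bar uv|},$$
because $|1-\bar wu|=1-t|u|^2\le1-t^2|u|^2=1-|w|^2$ and $\bar wv=t\bar uv$. Next, $|t\bar uv-t^2\bar uv|\le t(1-t)\le1-t$ and $|1-t^2\bar uv|\ge1-t^2\ge1-t$, so
$$|1-t\bar uv|\le|1-t^2\bar uv|+(1-t)\le2|1-t^2\bar uv| .$$
Since $\rho(tu,tv)=t|u-v|/|1-t^2\bar uv|$, we get
$$|m(u)-m(v)|\ge\frac{|u-v|}{2|1-t^2\bar uv|}\ge\tfrac12\rho(tu,tv)\ge\tfrac\eta2=s .$$

**Step 4: apply Lemma 3 twice.** Take $\psi=\varphi\circ m^{-1}$, so that $\psi(0)=\varphi(tu)$, the connected set $m(E)$, which contains $m(u)$ and $m(v)$, and $q=\varphi(u)$. Then $\psi(m(E))=\varphi(E)\subset\bar B(q,\delta)$, and Lemma 3 gives $d(\varphi(tu),\varphi(u))\le2\delta e^{32\pi^2/s^2}$. Now exchange the roles of $u$ and $v$ in Step 3, that is, take $w=tv$, and keep $q=\varphi(u)$. The same computation gives $|m(u)-m(v)|\ge s$, and Lemma 3 gives $d(\varphi(tv),\varphi(u))\le2\delta e^{32\pi^2/s^2}$. Hence $d(\varphi(tu),\varphi(tv))\le4\delta e^{32\pi^2/s^2}<\varepsilon$. $\square$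

## 6. Radial limits and crosscuts

Since $\varphi$ may have no continuous extension (Example B), we use two weaker facts about its boundary behavior. We recall two theorems. Fatou: a bounded holomorphic function on $\mathbb D$ has radial limits almost everywhere on $\partial\mathbb D$. F. and M. Riesz: a nonconstant bounded holomorphic function on $\mathbb D$ has a given radial limit value only on a null set.

**Lemma 6.** For every component $U$, $\varphi_U$ has radial limits a.e. on $\partial\mathbb D$, and for each $p\in S^2$ the limit equals $p$ only on a null set.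

*Proof.* We reduce to a bounded function by a square root. Let $p_1\ne p_2$ be in $K$, both finite after a rotation of $S^2$. On $U$ the function $\frac{w-p_1}{w-p_2}$ has no zeros or poles (at $w=\infty$ its value is $1$), so $\frac{\varphi-p_1}{\varphi-p_2}$ has a holomorphic square root $\chi_0$ on $\mathbb D$. If $\chi_0(z)=\pm\chi_0(z')$, then squaring gives $\varphi(z)=\varphi(z')$, so $z=z'$. With the sign $-$ this would give $\chi_0(z)=0$, which is impossible. So $\chi_0$ is injective and $\chi_0(\mathbb D)\cap-\chi_0(\mathbb D)=\emptyset$. Thus $\chi_0$ omits the nonempty open set $-\chi_0(\mathbb D)$, and $\chi=M\circ\chi_0$ is bounded for some Möbius map $M$. We have $\varphi=R\circ\chi$ with $R$ rational of degree $2$.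

By Fatou, $\chi$ has radial limits a.e.; since $R$ is continuous on $S^2$, so does $\varphi$. Where both radial limits exist and that of $\varphi$ equals $p$, the radial limit of $\chi$ is one of the finitely many points of $R^{-1}(p)$. By the Riesz theorem this happens only on a null set. $\square$

**Lemma 7.** For $e\in\partial\mathbb D$ let $A_\rho=\mathbb D\cap\{|z-e|=\rho\}$, and let $L(\rho)$ be the spherical length of $\varphi(A_\rho)$. Then $\liminf_{\rho\to0}L(\rho)=0$.

*Proof.* This is again length–area. The point $z=e(1-\rho e^{i\theta})$ lies in $\mathbb D$ if and only if $\cos\theta>\rho/2$. So for $\rho\le1$, $A_\rho$ is one open arc of length $\le\pi\rho$. With the spherical derivative $\varphi^\#$, Cauchy–Schwarz gives $L(\rho)^2\le\pi\rho\int_{A_\rho}(\varphi^\#)^2|dz|$. Hence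
$$\int_0^1L(\rho)^2\,\frac{d\rho}\rho\le\pi\int_{\mathbb D}(\varphi^\#)^2\,dA\le\pi\cdot4\pi<\infty,$$
because $\varphi$ is injective and the sphere has area $4\pi$. Since $\int_0^1\frac{d\rho}\rho=\infty$, $L$ is not bounded below by a positive constant near $0$. $\square$

## 7. The conjugated maps fix the unit circle

**Step A: sides are not exchanged.** Example A showed that an orientation-reversing $f$ can move landing points. For $f\in G$ the path (3) to the identity prevents it: along the path, the landing point would have to jump across a barrier.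

**Lemma 8.** Let $f\in G$ and let $J$ be an arc with endpoint $p\in K$, $J\setminus\{p\}\subset U$. Then $\varphi^{-1}(J\setminus\{p\})$ and $\varphi^{-1}(f(J)\setminus\{p\})$ land at the same point of $\partial\mathbb D$.

*Proof.* As $f(p)=p$ and $f(U)=U$, $f(J)$ is an arc of the same kind. By Corollary 4 both curves land, at $e$ and $e'$ say. Suppose $e\ne e'$. By Lemma 6 choose $b,c$ in the two different components of $\partial\mathbb D\setminus\{e,e'\}$ such that $\varphi$ has radial limits $\ne p$ at $b$ and at $c$. Let $C=[0,b)\cup[0,c)$, the union of two radii. Then $\overline{\varphi(C)}$ consists of $\varphi(C)\subset U$ and the two radial limits. So it is compact and misses $p$.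

Let $(f_s)$ be a path as in (3). The map $(s,z)\mapsto f_s(z)$ is continuous on $[0,1]\times S^2$, and it sends $[0,1]\times\{p\}$ to $p\notin\overline{\varphi(C)}$. By compactness of $[0,1]$ there is a neighborhood of $p$, hence a nondegenerate subarc $J'\subset J$ ending at $p$, with $f_s(J')\cap\overline{\varphi(C)}=\emptyset$ for all $s$. By Section 3, $f_s(J'\setminus\{p\})\subset U$. So
$$\{\varphi^{-1}(f_s(z)):s\in[0,1],\ z\in J'\setminus\{p\}\}$$
is a continuous image of the connected set $[0,1]\times(J'\setminus\{p\})$, and it is contained in $\mathbb D\setminus C$. Hence it lies in one of the two sectors of $\mathbb D\setminus C$. It contains a tail of $\varphi^{-1}(J\setminus\{p\})$ (take $s=0$) and a tail of $\varphi^{-1}(f(J)\setminus\{p\})$ (take $s=1$). So $e$ and $e'$ lie in the same closed arc of $\partial\mathbb D$ with endpoints $b,c$. But $b$ and $c$ lie in different components of $\partial\mathbb D\setminus\{e,e'\}$, so $e$ and $e'$ lie in different components of $\partial\mathbb D\setminus\{b,c\}$. This is a contradiction. $\square$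

**Step B: joining a point to its image by a small set in the component.** To apply Proposition 5 to $u=\varphi^{-1}(x)$ and $v=\varphi^{-1}(f(x))$ it is not enough that $x$ and $f(x)$ are close. We need a connected subset of $U$ of small diameter that joins them. For $f\in G$ put
$$\beta_f(r)=\sup\{d(f(z),z):d(z,K)\le r\}.$$
This is nondecreasing, and $\beta_f(r)\to0$ as $r\to0$, by uniform continuity of $f$ and because $f=\mathrm{id}$ on $K$. For example, let $F=\mathbb C\setminus\mathbb D$ and let $f(\rho e^{i\theta})=\rho e^{i(\theta+1-\rho)}$ for $\rho<1$. The Euclidean displacement is at most $1-\rho$, so the chordal one is at most $2(1-\rho)$. The point of $K$ nearest to $z=\rho e^{i\theta}$ is on the unit circle, and $d(w,w')\ge|w-w'|$ on $\overline{\mathbb D}$, so $d(z,K)\ge1-\rho$. Hence $\beta_f(r)\le2r$.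

**Lemma 9.** Let $f\in G$, $x\in U$, $r=d(x,K)$.

(i) There is a connected $E\subset\mathbb D$ containing $\varphi^{-1}(x)$ and $\varphi^{-1}(f(x))$ with $\varphi(E)\subset\bar B(x,2r+\beta_f(r))$, hence $\operatorname{diam}\varphi(E)\le4r+2\beta_f(r)$.

(ii) There is a connected $E\subset\mathbb D$ containing $\varphi^{-1}(x)$ and $\varphi^{-1}(f(x))$ with $\operatorname{diam}\varphi(E)\le6\|f-\mathrm{id}\|$.

*Proof.* (i) We walk from $x$ toward a nearest point $p$ of $K$, cross over near the common landing point, and walk back along the image path. Since $K$ has more than one point, $0<r<2$. Let $p\in K$ with $d(x,p)=r$, and let $J$ be the minor great-circle arc from $x$ to $p$. The ball $B(x,r)$ is connected and misses $K$, so $J\setminus\{p\}\subset B(x,r)\subset U$. For $z\in J$ we have $d(z,K)\le d(z,p)\le r$, so $d(f(z),z)\le\beta_f(r)$. Hence $J\cup f(J)\subset\bar B(x,r+\beta_f(r))$.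

By Lemma 8 the curves $\gamma=\varphi^{-1}(J\setminus\{p\})$ and $\gamma'=\varphi^{-1}(f(J)\setminus\{p\})$, which start at $\varphi^{-1}(x)$ and $\varphi^{-1}(f(x))$, land at the same $e\in\partial\mathbb D$. By Lemma 7 there are arbitrarily small $\rho$ with $L(\rho)\le r$. Choose one so small that both starting points are outside $\{|z-e|\le\rho\}$; then $\gamma$ and $\gamma'$ both meet $A_\rho$. Let $E$ be the union of $A_\rho$ and of the initial pieces of $\gamma$ and $\gamma'$ up to their first points on $A_\rho$. It is connected. The set $\varphi(A_\rho)$ meets $J\subset\bar B(x,r)$ and has diameter $\le L(\rho)\le r$, so $\varphi(A_\rho)\subset\bar B(x,2r)$. Altogether $\varphi(E)\subset\bar B(x,2r+\beta_f(r))$.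

(ii) Let $\alpha=\|f-\mathrm{id}\|$. If $\alpha=0$, take $E=\{\varphi^{-1}(x)\}$. If $0<\alpha<r$, the minor great-circle arc from $x$ to $f(x)$ (a point if $f(x)=x$) lies in $\bar B(x,\alpha)\subset B(x,r)\subset U$. Its preimage is connected, and the arc has diameter $\le2\alpha$. If $\alpha\ge r$, use (i): as $\beta_f(r)\le\alpha$, $\varphi(E)\subset\bar B(x,3\alpha)$, of diameter $\le6\alpha$. $\square$

**Step C: extension of $g$.** This makes formula (1) available on each component.

**Lemma 10.** For $f\in G$, the map $g=\varphi_U^{-1}f\varphi_U$ extends to a homeomorphism of $\overline{\mathbb D}$ that is the identity on $\partial\mathbb D$.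

*Proof.* Since $f(U)=U$, $g$ is a homeomorphism of $\mathbb D$. Let $u_n\in\mathbb D$ with $|u_n|\to1$. By (4), $r_n=d(\varphi(u_n),K)\to0$. Lemma 9(i) gives connected $E_n\ni u_n,g(u_n)$ with $\operatorname{diam}\varphi(E_n)\le4r_n+2\beta_f(r_n)\to0$, and $\operatorname{dist}(\varphi(E_n),K)\le r_n\to0$. By Corollary 4, $|u_n-g(u_n)|\le\operatorname{diam}E_n\to0$. So $g$, extended by the identity on $\partial\mathbb D$, is a continuous bijection of the compact space $\overline{\mathbb D}$, hence a homeomorphism. $\square$

## 8. The contraction

We prove Theorem 1. For $f\in G$ and each component $U$ let $g=\varphi_U^{-1}f\varphi_U$, extended by Lemma 10. For $t\in(0,1]$ put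
$$g_t(w)=t\,g(w/t)\ \ (|w|\le t),\qquad g_t(w)=w\ \ (t\le|w|\le1),\qquad g_0=\mathrm{id}. \tag{8}$$
As in Section 1, the formulas agree on $|w|=t$, each $g_t$ is a homeomorphism of $\overline{\mathbb D}$ that preserves $t\overline{\mathbb D}$, and $(t,w)\mapsto g_t(w)$ is continuous on $[0,1]\times\overline{\mathbb D}$: by pasting for $t>0$, and at $t=0$ because $|g_t(w)-w|\le2t$. Define $f_t=\varphi_Ug_t\varphi_U^{-1}$ on each $U$ and $f_t=\mathrm{id}$ on $K$. Then $f_t$ is a bijection of $S^2$, and $f_1=f$, $f_0=\mathrm{id}$, $\mathrm{id}_t=\mathrm{id}$. Also $(fh)_t=f_th_t$, since conjugation by $\varphi_U$ and the operation (8) respect composition.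

**Step 1: displacement near $K$.** If $z=\varphi_U(w)$ with $|w|<t$ and $r=d(\varphi_U(w/t),K)$, then
$$d(f_t(z),z)\le\omega(4r+2\beta_f(r)); \tag{9}$$
if $|w|\ge t$, then $f_t(z)=z$. To see (9), put $u=w/t$. Then $z=\varphi(tu)$ and $f_t(z)=\varphi(tg(u))$. Lemma 9(i) for $x=\varphi(u)$ gives a connected set containing $u$ and $g(u)$ whose $\varphi$-image has diameter $\le4r+2\beta_f(r)$. Apply Proposition 5.

**Step 2: dependence on $f$, uniformly in $t$.** For $f,h\in G$ and $t\in[0,1]$,
$$\|f_t-h_t\|\le\omega(6\|f-h\|). \tag{10}$$
This replaces the equality $\sup|f_t-h_t|=t\sup|f-h|$ of Section 1. Let $z\in S^2$. Unless $t>0$ and $z=\varphi(tu)$ for some $U$ and $u\in\mathbb D$, we have $f_t(z)=z=h_t(z)$. So let $z=\varphi(tu)$. Put $k=hf^{-1}\in G$; then $\|k-\mathrm{id}\|=\|h-f\|$. With $x=\varphi(u)$ and $y=f(x)\in U$ we have $k(y)=h(x)$. Lemma 9(ii) for $k$ and $y$ gives a connected set containing $u'=\varphi^{-1}f\varphi(u)$ and $u''=\varphi^{-1}h\varphi(u)$ whose $\varphi$-image has diameter $\le6\|f-h\|$. As $f_t(z)=\varphi(tu')$ and $h_t(z)=\varphi(tu'')$, Proposition 5 gives (10).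

**Step 3: only finitely many components are large.** Let $r>0$. Call $U$ *$r$-large* if $\sup_{x\in U}d(x,K)\ge r$, and *$r$-small* otherwise. In Example C, all strips $R_n$ with $n$ large are $r$-small, although their diameters do not tend to $0$. An $r$-large component contains a cap of radius $r/2$: take $x\in U$ with $d(x,K)>r/2$; then $B(x,r/2)\subset U$. Components are disjoint and the total area is finite, so there are only finitely many $r$-large components. On $r$-small components, (9) and the monotonicity of $\omega$ and $\beta_f$ give
$$d(f_t(z),z)\le\omega(4r+2\beta_f(r))\quad\text{for all }t\in[0,1]. \tag{11}$$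
By Proposition 5 and $\beta_f(r)\to0$, the right side tends to $0$ as $r\to0$.

**Step 4: $f_t\in G$.** For $t=1$ and $t=0$ this is clear; let $0<t<1$. On the open set $S^2\setminus K$, $f_t$ is continuous. Let $z_n\to p\in K$ and $\varepsilon>0$, and choose $r$ with $\omega(4r+2\beta_f(r))<\varepsilon$. If $z_n\in K$, then $f_t(z_n)=z_n$. If $z_n$ lies in an $r$-small component, then $d(f_t(z_n),z_n)<\varepsilon$ by (11). On each of the finitely many $r$-large components $U$, $f_t$ is the identity off the compact set $\varphi_U(t\overline{\mathbb D})\subset U$, which $z_n$ eventually leaves. So $d(f_t(z_n),z_n)<\varepsilon$ for large $n$, and $f_t(z_n)\to p$. Thus $f_t$ is a continuous bijection of $S^2$, hence a homeomorphism, and it fixes $K$ pointwise.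

If $U\cap P\ne\emptyset$, then $U\cap P=\{\varphi_U(0)\}$ and $f$ fixes this point. So $g(0)=0$, hence $g_t(0)=0$, and $f_t$ fixes $P$. Finally, on the nonempty open set $\varphi_U(t\mathbb D)$, $f_t$ is conjugate to $f|_U$ by the orientation-preserving map $z\mapsto\varphi_U(t\varphi_U^{-1}(z))$ from $U$ onto $\varphi_U(t\mathbb D)$. So $f_t$ preserves orientation there, and therefore on $S^2$. Hence $f_t\in G$.

**Step 5: continuity in $t$ for fixed $f$.** Let $t_n\to t$ and $\varepsilon>0$, and choose $r$ with $\omega(4r+2\beta_f(r))<\varepsilon$. On $r$-small components, (11) for $t_n$ and for $t$ gives $d(f_{t_n}(z),f_t(z))<2\varepsilon$; on $K$ the two maps agree. Let $U$ be one of the finitely many $r$-large components.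

* If $t<1$: put $r'=\frac{1+t}2<1$, so $t\le r'$ and $t_n\le r'$ for large $n$. All the maps $f_{t_n},f_t$ are the identity on $U$ off $\varphi(r'\overline{\mathbb D})$. The maps $g_{t_n},g_t$ preserve $r'\overline{\mathbb D}$, $g_{t_n}\to g_t$ uniformly by uniform continuity of $(t,w)\mapsto g_t(w)$, and $\varphi$ is uniformly continuous on $r'\overline{\mathbb D}$. So $f_{t_n}\to f_t$ uniformly on $U$.
* If $t=1$: by (4) choose $r_1<1$ with $d(\varphi(u),K)\le r$ for $|u|\ge r_1$. Let $|w|\ge r_1$. If $|w|\ge t_n$, then $f_{t_n}$ fixes $\varphi(w)$. If $|w|<t_n$, then $|w/t_n|\ge|w|\ge r_1$, so by (9) and monotonicity $f_{t_n}$ moves $\varphi(w)$ by less than $\varepsilon$. The same holds for $f=f_1$. So $d(f_{t_n}(\varphi(w)),f(\varphi(w)))<2\varepsilon$. For $|w|\le r_1$, $g_{t_n}\to g$ uniformly and $g(r_1\overline{\mathbb D})$ is compact in $\mathbb D$. So for large $n$ all the values $g_{t_n}(w)$ and $g(w)$ lie in one compact subset of $\mathbb D$, on which $\varphi$ is uniformly continuous, and $\varphi g_{t_n}\to\varphi g$ uniformly on $r_1\overline{\mathbb D}$.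

Hence $\limsup_n\|f_{t_n}-f_t\|\le2\varepsilon$ for every $\varepsilon>0$, so $\|f_{t_n}-f_t\|\to0$.

**Step 6: joint continuity.** If $f_n\to f$ in $G$ and $t_n\to t$, then by (10), Step 5 and Proposition 5,
$$\|(f_n)_{t_n}-f_t\|\le\|(f_n)_{t_n}-f_{t_n}\|+\|f_{t_n}-f_t\|\le\omega(6\|f_n-f\|)+\|f_{t_n}-f_t\|\to0 .$$
So $H(f,t)=f_t$ is continuous on $G\times[0,1]$ for $\|\cdot\|$, which by Lemma 2 induces the topology of uniform convergence on compact sets. This proves Theorem 1: the space $\mathrm{Homeo}^+(\mathbb R^2,F)$ is contractible for every closed connected $F\subset\mathbb R^2$ with more than one point. $\blacksquare$
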